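# Cohen–Lenstra torsion in two-dimensional determinantal hypertrees

## 1. Hypertrees, and cycles made of boundedly many triangles

A spanning tree of $K_n$ is a set of $n-1$ edges that makes the graph connected without creating a cycle. One dimension up, edges are replaced by triangles, and a new phenomenon appears: the first homology of a "tree" is finite but need not vanish. We study this finite group for a natural random tree. We begin with the definitions, then settle an easy case of the counting problem behind the theorem.

Let $n\ge 3$, $V=[n]=\{1,\dots,n\}$, let $E$ be the set of edges of $K_n$, $\mathcal T$ the set of all triangles on $V$, and $N=\binom{n-1}2$.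

**Definition 1.1 (hypertree).** A $2$-dimensional simplicial complex $S$ on $[n]$ is a hypertree if it contains $K_n$ as its $1$-skeleton, has exactly $N$ triangular faces, and $H_1(S,\mathbb Z)$ is finite.

The number $N=|E|-(n-1)$ is the rank of the cycle space of $K_n$. So a hypertree is a set of $N$ triangles whose boundaries form a basis of the rational cycle space, and $H_1(S,\mathbb Z)$ is the quotient of the integral cycle space $Z_1(K_n;\mathbb Z)$ by the lattice these boundaries span. We identify a hypertree with its set of triangles.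

**Definition 1.2 (determinantal hypertree).** $T_n$ is the random hypertree on $[n]$ with
$$\mathbb P(T_n=S)=\frac{|H_1(S,\mathbb Z)|^2}{\sum_{S'}|H_1(S',\mathbb Z)|^2},$$
the sum running over all hypertrees $S'$ on $[n]$. For a prime $p$, $\Gamma_{n,p}$ is the Sylow $p$-subgroup of $H_1(T_n,\mathbb Z)$.

For $n=4$ we have $N=3$. Any three of the four triangles share a vertex and form a cone over a $3$-cycle, so each is a hypertree with $H_1=0$, and $T_4$ is uniform among these four. For $n=6$ we have $N=10$. Take the icosahedron modulo its antipodal map: it has $6$ vertices, $15=\binom 62$ edges and $10$ triangles, and it triangulates the projective plane. It is a hypertree with $H_1=\mathbb Z/2$ and weight $4$. We shall see below that the sum of all weights is $n^{\binom{n-2}2}$, so this labelled complex has probability $4/6^6$.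

Kahle and Newman conjectured that for an odd prime $p$ and a finite abelian $p$-group $G$,
$$\lim_{n\to\infty}\mathbb P(\Gamma_{n,p}\cong G)=\frac1{|\mathrm{Aut}(G)|}\prod_{j\ge1}(1-p^{-j}).\tag{1.1}$$
The right side is the Cohen–Lenstra distribution. The problem of proving or disproving this is taken from András Mészáros, "Using dense graph limit theory to count cocycles of random simplicial complexes", arXiv:2509.06559 (2025). In these notes we prove that the conjecture is true.

**Linear algebra notation.** Fix orientations of all edges and triangles. Let $\partial_t\in\mathbb R^E$ be the boundary of the triangle $t$, let $\partial$ be the matrix with columns $\partial_t$, and let $\delta:\mathbb R^V\to\mathbb R^E$, $(\delta x)(uv)=x(v)-x(u)$. For $\varphi:\mathcal T\to\mathbb C$ put $L_\varphi=\sum_t\varphi(t)\partial_t\partial_t^\top$, and $L_A=L_{1_A}$ for $A\subset\mathcal T$. For a square matrix, $[F]$ denotes the principal submatrix on the index set $F$. We have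
$$L_{\mathcal T}+\delta\delta^\top=nI,\qquad \delta^\top\delta=nI-J .\tag{1.2}$$
Indeed, a diagonal entry of $L_{\mathcal T}$ is the number $n-2$ of triangles at an edge, and the diagonal entry of $\delta\delta^\top$ is $2$. For two edges $uv,uw$ oriented out of $u$, the triangle $uvw$ contributes $-1$ to $L_{\mathcal T}$, and $\delta\delta^\top$ has entry $+1$. For disjoint edges both entries are $0$. The second identity is the Laplacian of $K_n$. Since $\delta J=0$, (1.2) shows that $Q:=\frac1n\delta\delta^\top$ is a symmetric idempotent: it is the orthogonal projection onto $\mathrm{im}\,\delta$, which has dimension $n-1$. Let $Z_1=(\mathrm{im}\,\delta)^\perp=\ker\delta^\top$, the real cycle space, of dimension $N$. Since $\partial_t\in Z_1$, $L_\varphi Q=0$.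

**Lemma 1.3.** For all $\varphi:\mathcal T\to\mathbb C$ and all $Y\subset\mathcal T$,
$$\mathbb E\prod_{t\in T_n}\varphi(t)=\det\big(Q+\tfrac1nL_\varphi\big),\tag{1.3}$$
$$\mathbb P(Y\subset T_n)=\det\big((\tfrac1n\partial^\top\partial)[Y]\big)\le(3/n)^{|Y|},\tag{1.4}$$
and $\mathbb P(Y\subset T_n)=0$ if $\{\partial_t\}_{t\in Y}$ is linearly dependent over $\mathbb Q$.

*Proof.* Let $\hat\partial$ be $\partial$ with the rows of the edges at vertex $n$ deleted. These $n-1$ edges form a spanning tree. Each remaining edge closes exactly one fundamental cycle with it, so deleting the tree coordinates gives an isomorphism $Z_1(K_n;\mathbb Z)\cong\mathbb Z^N$. Hence for a set $S$ of $N$ triangles, $|\det\hat\partial_S|$ is the index of the span of $\{\partial_t\}_{t\in S}$ in $Z_1(K_n;\mathbb Z)$. This is $|H_1(S,\mathbb Z)|$ if $S$ is a hypertree, and the determinant is $0$ otherwise. By Cauchy–Binet, with $D_\varphi$ the diagonal matrix of $\varphi$,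
$$\mathbb E\prod_{t\in T_n}\varphi(t)=\frac{\det(\hat\partial D_\varphi\hat\partial^\top)}{\det(\hat\partial\hat\partial^\top)} .$$
Write $\hat\partial=\pi\partial$, where $\pi:Z_1\to\mathbb R^N$ is the isomorphism above over $\mathbb R$. The factors $\det\pi$ cancel, and the ratio is $\det(L_\varphi|_{Z_1})/\det(L_{\mathcal T}|_{Z_1})$. By (1.2), $L_{\mathcal T}=nI$ on $Z_1$. So the ratio is $n^{-N}\det(L_\varphi|_{Z_1})$, which equals $\det(Q+\frac1nL_\varphi)$, because the latter matrix is the identity on $\mathrm{im}\,\delta$ and $\frac1nL_\varphi$ on $Z_1$.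

For (1.4) put $\varphi=1+\psi$. Since $Q+\frac1nL_{\mathcal T}=I$,
$$\sum_Y\mathbb P(Y\subset T_n)\prod_{t\in Y}\psi(t)=\det\big(I+\tfrac1n\partial D_\psi\partial^\top\big)=\det\big(I+D_\psi\tfrac1n\partial^\top\partial\big).$$
Compare the coefficients of $\prod_{t\in Y}\psi(t)$. The diagonal entries of $\frac1n\partial^\top\partial$ are $3/n$, and Hadamard's inequality for positive semidefinite matrices bounds the determinant by their product. A Gram determinant of dependent vectors is $0$. $\square$

The normalization comes from the same proof: $\hat\partial\hat\partial^\top=L_{\mathcal T}[E(K_{n-1})]=nI-\delta'\delta'^\top$, with $\delta'$ the coboundary of $K_{n-1}$. The matrix $\delta'\delta'^\top$ has eigenvalue $n-1$ with multiplicity $n-2$ and $0$ otherwise, so the determinant is $n^{N-(n-2)}=n^{\binom{n-2}2}$.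

For a finite abelian group $M$, $Z_2(T;M)$ is the group of $2$-cycles with coefficients in $M$ supported on $T$, and $|z|$ is the number of triangles in the support of $z$. The next fact is why cycles matter. We write $\widehat G$ for the character group of $G$.

**Lemma 1.4.** For a hypertree $T$ and a finite abelian group $G$, $|\mathrm{Hom}(H_1(T,\mathbb Z),G)|=|Z_2(T;\widehat G)|$.

*Proof.* The group $Z_1(K_n;\mathbb Z)$ is a direct summand of $\mathbb Z^E$ of rank $N$. In a basis of it, the boundary map on $T$ is a square integer matrix $D$, and $H_1(T,\mathbb Z)=\mathrm{coker}\,D$. Then $\mathrm{Hom}(\mathrm{coker}\,D,G)=\{g\in G^N:D^\top g=0\}$ and $Z_2(T;\widehat G)=\{z\in\widehat G^N:Dz=0\}$. By Smith normal form with diagonal entries $d_i$, the sizes are $\prod_i|\{g\in G:d_ig=0\}|$ and $\prod_i|\{z\in\widehat G:d_iz=0\}|$. They agree since $\widehat G\cong G$. $\square$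

Here is the easy case: cycles with a bounded number of triangles do not occur.

**Proposition 1.5.** Fix a finite abelian group $M$ and an integer $k$. Then $\mathbb E\#\{z\in Z_2(T_n;M):0<|z|\le k\}=O(1/n)$.

*Proof.* Let $Y$ be the support of such a $z$. Every edge of a triangle of $Y$ lies in at least two triangles of $Y$, since otherwise $\partial z\ne0$ there. At most $|M|^{|Y|}$ cycles have support $Y$, and by (1.4) only those $Y$ with independent boundaries have $\mathbb P(Y\subset T_n)>0$. So we need to bound $\sum_Y(3|M|/n)^{|Y|}$ over such $Y$ with $0<|Y|\le k$.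

Split $Y$ into components, two triangles sharing an edge being in the same component. Take a component with $k'$ triangles, whose graph (connected) has $v$ vertices and $e$ edges. Counting edges in triangles gives $2e\le3k'$. The $k'$ boundaries are independent in a cycle space of dimension $e-v+1$, so
$$k'\le e-v+1\le\tfrac32k'-v+1,\qquad\text{that is,}\qquad v\le\tfrac{k'}2+1.$$
Also $k'\ge4$: the three edges of one triangle lie in further triangles, and these are distinct because two edges determine a triangle. There are $O(n^v)$ possible components with these parameters, each of weight $O(n^{-k'})$. So the total weight of all possible components with $k'$ triangles is $O(n^{1-k'/2})=O(n^{-1})$. A nonempty set $Y$ has at least one and at most $k$ components, hence the sum over $Y$ is $O(1/n)$. $\square$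

What changes in general? By Lemma 1.4, $\mathbb E|\mathrm{Hom}(H_1(T_n),\mathbb Z/p)|$ is the expected number of all cycles mod $p$. For odd $p$ its limit will turn out to be $2$: the zero cycle, and one more on average. By Proposition 1.5 the extra cycle is not small. Two things go wrong for large supports. First, the implied constants depend on $k$ in an uncontrolled way; with work we shall repair this up to $|z|\le\delta n^2$, which is a positive fraction of the $N$ triangles (Section 4). Second, for supports of size comparable to $N$, summing the bound $(3/n)^{|Y|}$ over sets is hopeless. Already $\binom{|\mathcal T|}{N}(3/n)^N=e^{(1+o(1))N}$, because $|\mathcal T|/N=n/3$, while $\sum_{|Y|=N}\mathbb P(Y\subset T_n)=1$. Large cycles have to be counted in another way. We shall count homomorphisms to $G$ through cochains, and return to cycles only for the small ones.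

## 2. Surjection moments and the limit law

Write $\mathrm{Sur}(A,G)$ for the set of surjective homomorphisms $A\to G$. The results proved below are the following.

**Theorem A.** For every finite abelian group $G$ of odd order, $\lim_n\mathbb E\,\#\mathrm{Sur}(H_1(T_n,\mathbb Z),G)=1$.

**Theorem B.** Let $P$ be a finite set of odd primes and $G$ a finite abelian group whose order has all its prime factors in $P$. Then
$$\lim_n\mathbb P\Big(\bigoplus_{p\in P}\Gamma_{n,p}\cong G\Big)=\frac1{|\mathrm{Aut}\,G|}\prod_{p\in P}\prod_{j\ge1}(1-p^{-j}).$$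

The case $P=\{p\}$ is (1.1), so the Kahle–Newman conjecture holds for every odd prime.

**Theorem C.** $\liminf_n\mathbb E|\mathrm{Hom}(H_1(T_n,\mathbb Z),\mathbb Z/2)|>2$ and $\sup_n\mathbb E|\mathrm{Hom}(H_1(T_n,\mathbb Z),\mathbb Z/2)|^2<\infty$. Consequently $\Gamma_{n,2}$ does not converge in law to the Cohen–Lenstra distribution.

The failure at $p=2$ is due to Mészáros; Section 8 proves it by the present method, and nothing else depends on it.

**Proof that Theorem A implies Theorem B.** We use two cited theorems. The first is Theorem 8.3 of M. M. Wood, *The distribution of sandpile groups of random graphs*, J. Amer. Math. Soc. 30 (2017). Let $X_n,Y_n$ be random finitely generated abelian groups and $a\ge1$. If for every finite abelian $G'$ of exponent dividing $a$ both $\mathbb E\#\mathrm{Sur}(X_n,G')$ and $\mathbb E\#\mathrm{Sur}(Y_n,G')$ converge to the same number $M_{G'}\le|\wedge^2G'|$, then for every such $G'$ the limits of $\mathbb P(X_n\otimes\mathbb Z/a\cong G')$ and $\mathbb P(Y_n\otimes\mathbb Z/a\cong G')$ exist and agree. The second is due to Friedman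 and Washington (1989): the cokernel of a Haar random $n\times n$ matrix over $\mathbb Z_p$ converges in law to the Cohen–Lenstra distribution.

Choose $k$ with $\prod_{p\in P}p^k\,G=0$ and put $a=\prod_{p\in P}p^{k+1}$. Let $X_n=H_1(T_n,\mathbb Z)$, and let $Y_n$ be the cokernel of an $n\times n$ integer matrix with independent uniform entries in $\{0,\dots,a-1\}$. Let $G'$ have exponent dividing $a$. A surjection $\mathbb Z^n\to G'$ sends each column of the matrix to a uniform element of $G'$, independently. So it descends to $Y_n$ with probability $|G'|^{-n}$, and $\mathbb E\#\mathrm{Sur}(Y_n,G')=\#\mathrm{Sur}(\mathbb Z^n,G')|G'|^{-n}\to1$. Since $|G'|$ is odd, Theorem A gives the same limit for $X_n$. As $1\le|\wedge^2G'|$, Wood's theorem applies.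

By the Chinese remainder theorem, the reductions of the matrix modulo $p^{k+1}$, $p\in P$, are independent, and each is the reduction of a Haar matrix over $\mathbb Z_p$. For a finitely generated $\mathbb Z_p$-module $A$ and the Sylow subgroup $G_p$ of $G$, we have $A/p^{k+1}A\cong G_p$ if and only if $A\cong G_p$: since $p^kG_p=0$, the condition forces all cyclic summands of $A$ to have order at most $p^k$. With $|\mathrm{Aut}\,G|=\prod_p|\mathrm{Aut}\,G_p|$, the Friedman–Washington theorem shows that $\mathbb P(Y_n\otimes\mathbb Z/a\cong G)$ tends to the right side of Theorem B. For the same reason $X_n\otimes\mathbb Z/a\cong G$ if and only if $\bigoplus_{p\in P}\Gamma_{n,p}\cong G$. $\square$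

It remains to prove Theorems A and C. From here on, constants $C,c>0$ depend only on the groups involved and on displayed parameters, and may change from line to line; $n$ is always taken large.

## 3. Cochains, Hadamard's inequality, and a single edge that defeats it

For a finite abelian group $G$, $C^1(G)$ is the set of $f:V^2\to G$ with $f(uv)=-f(vu)$ and $f(uu)=0$. Put
$$\delta f(uvw)=f(uv)+f(vw)+f(wu),\qquad \mathrm{Sat}(f)=\{t\in\mathcal T:\delta f(t)=0\},$$
and call the triangles in $\mathrm{Sat}(f)$ *satisfied*. (A change of orientation of $t$ changes $\delta f(t)$ by a sign only.) The coboundaries $\delta c(uv)=c(v)-c(u)$, $c\in G^V$, form a subgroup $B^1(G)$ of order $|G|^{n-1}$. Let $[f]$ be the class of $f$ mod $B^1(G)$ and $\mathrm{ms}[f]$ the minimal number of edges in the support of an element of $[f]$. For example, if $f$ equals $g\ne0$ on the edges $uv$ for all $v\ne u$, oriented out of $u$, and vanishes elsewhere, then $f$ has $n-1$ edges in its support but is the coboundary of $-g1_u$, so $\mathrm{ms}[f]=0$. Adding a coboundary does not change $\mathrm{Sat}(f)$.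

For a hypertree $T$ we have $\mathrm{Hom}(H_1(T),G)=H^1(T;G)$, and the cocycles on $T$ are the $f$ with $T\subset\mathrm{Sat}(f)$. Hence
$$|\mathrm{Hom}(H_1(T_n),G)|=|G|^{-(n-1)}\#\{f\in C^1(G):T_n\subset\mathrm{Sat}(f)\}.\tag{3.1}$$
By (1.3) with $\varphi=1_{\mathrm{Sat}(f)}$, and $Q+\frac1nL_{\mathcal T}=I$,
$$\mathbb P(T_n\subset\mathrm{Sat}(f))=\det\mathcal M_f,\quad\mathcal M_f=Q+\tfrac1nL_{\mathrm{Sat}(f)}=I-\tfrac1nL_{\mathrm{Sat}(f)^c},\quad 0\preceq\mathcal M_f\preceq I.\tag{3.2}$$
The sensible first attempt is Hadamard's inequality. The diagonal entry of $\mathcal M_f$ at $uv$ is the number of satisfied triangles at $uv$, plus $2$, divided by $n$, so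
$$\mathbb P(T_n\subset\mathrm{Sat}(f))\le\prod_eq_f(e),\qquad q_f(uv)=\tfrac1n\#\{w\in V:f(uw)+f(wv)=f(uv)\},\tag{3.3}$$
where $w=u$ and $w=v$ account for the $2$. Thus $n(1-q_f(e))$ is the number of unsatisfied triangles at $e$.

This is good enough to discard all cochains whose term is $e^{-cn^2}$ (Section 6), but it stops working next to the coboundaries. Let $f$ be a nonzero $g\in G$ on one edge $e$ and $0$ elsewhere. All triangles at $e$ are unsatisfied, so $q_f(e)=2/n$. Each of the $2(n-2)$ edges meeting $e$ lies in one unsatisfied triangle, so has $q_f=1-\frac1n$. The bound (3.3) is $\frac2n(1-\frac1n)^{2(n-2)}\sim2e^{-2}/n$. There are $\binom n2(|G|-1)$ such $f$, so the total bound grows like $e^{-2}(|G|-1)n$. Yet each of these probabilities is $0$: a complex without a triangle at $e$ has $e$ as a free coordinate, and its $H_1$ is infinite. The loss is in the diagonal entry at $e$, where the $2/n$ coming from $Q$ should not be there. The next lemma removes it, at every edge of a graph $F$ simultaneously.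

**Lemma 3.1.** Let $F\subset E$ be a graph of maximum degree $\le n/4$, let $\Lambda_F$ be its graph Laplacian, let $R$ be $\delta$ with the rows in $F$ replaced by $0$, and let $L=L_{\mathrm{Sat}(f)}$. Then
$$\mathbb P(T_n\subset\mathrm{Sat}(f))=\det\big(\tfrac1n(L+RR^\top)\big)\det(I-\Lambda_F/n)^{-2},\tag{3.4}$$
$$\mathbb P(T_n\subset\mathrm{Sat}(f))\le e^{8|F|/n}\,n^{-|F|}\det\big(L_{\mathrm{Sat}(f)}[F]\big)\prod_{e\notin F}q_f(e).\tag{3.5}$$

*Proof.* Here $0\preceq\Lambda_F\preceq\frac n2$, since a graph Laplacian has norm at most twice the maximum degree. Let $R_1,R_2$ be the components of $R$ in $\mathrm{im}\,\delta$ and in $Z_1$. By (1.2) the map $n^{-1/2}\delta$ is an isometry from $\mathbf 1^\perp$ onto $\mathrm{im}\,\delta$; in these coordinates $R_1=n^{-1/2}\delta^\top R$. Now $\delta^\top R=\sum_{e\notin F}\delta_e^\top\delta_e=nI-J-\Lambda_F$, with $\delta_e$ the rows of $\delta$. So $R_1=n^{1/2}(I-\Lambda_F/n)$ on $\mathbf 1^\perp$, and $R\mathbf 1=0$. Hence $R_1R_1^\top$ is invertible, with determinant $n^{n-1}\det(I-\Lambda_F/n)^2$ (on $\mathbf 1$ the matrix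 $I-\Lambda_F/n$ is the identity). In the decomposition $\mathrm{im}\,\delta\oplus Z_1$,
$$L+RR^\top=\begin{pmatrix}R_1R_1^\top&R_1R_2^\top\\R_2R_1^\top&L|_{Z_1}+R_2R_2^\top\end{pmatrix}.$$
The Schur complement of the first block is $L|_{Z_1}+R_2(I-\Pi)R_2^\top$ with $\Pi=R_1^\top(R_1R_1^\top)^{-1}R_1$ the projection onto the row space of $R_1$, that is, onto $\mathbf 1^\perp$. Since $R_2\mathbf 1=0$, $R_2(I-\Pi)=0$. So $\det(L+RR^\top)=n^{n-1}\det(I-\Lambda_F/n)^2\det(L|_{Z_1})$. As $\mathbb P(T_n\subset\mathrm{Sat}(f))=n^{-N}\det(L|_{Z_1})$ and $N+n-1=|E|$, (3.4) follows.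

For (3.5): the rows of $R$ in $F$ vanish, so the block of $L+RR^\top$ on $F$ is $L[F]$, and the diagonal entries outside $F$ are $L_{ee}+2=nq_f(e)$. Fischer's inequality $\det A\le\det A[F]\det A[F^c]$ and Hadamard's inequality bound the first determinant in (3.4). For the second, $-\log(1-y)\le2y$ on $[0,\frac12]$ and $\mathrm{tr}\,\Lambda_F=2|F|$. $\square$

Let us try Lemma 3.1 by hand on cochains with small support $F$ (and $n$ large). A triangle with exactly one edge in $F$ is unsatisfied, so only triangles with two or three edges in $F$ enter $L_{\mathrm{Sat}(f)}[F]$.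

For a single edge the matrix is $(0)$, and we recover probability $0$. For a $3$-cycle $F=xyz$, at most one satisfied triangle, $xyz$ itself, meets $F$. The $3\times3$ matrix has rank $\le1$, and the probability is $0$.

For a longer cycle $F=x_1\cdots x_m$, $m\ge4$, the candidates are the $m$ triangles $x_{i-1}x_ix_{i+1}$. (For $m=4$ each has two edges in $F$ and a diagonal.) The triangle at $x_i$ is satisfied if and only if $f(x_ix_{i-1})=f(x_ix_{i+1})$. Writing $g_i=f(x_ix_{i+1})$, this says $g_i=-g_{i-1}$. For a nonzero determinant all $m$ relations are needed. If $m$ is even, orient edges from odd to even vertices: the restricted columns are $\pm(e-e')$, annihilated by the all-ones vector, so the determinant is $0$. If $m$ is odd, going around gives $g_1=-g_1$. In a group of odd order this is impossible, and the probability is $0$. But if $2g=0$, the determinant of the columns is $\pm2$, and the $5$-cycle has probability of order $n^{-5}$, against about $n^5/10$ five-cycles. This is where $p=2$ differs, and Section 8 turns it into Theorem C.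

The heuristic is that a support with $v$ vertices and $m$ edges contributes $n^{v-m}$. Trees die by the determinant, and graphs with $v=m$ must die for odd groups. Section 5 proves this for supports up to $\theta n^2$ edges.

The plan of the whole proof is now this. Only those cochains matter which, for some subgroup $H\le G$, are close to a coboundary modulo $H$ and look random inside $H$ (Section 6). The "close to a coboundary" part is controlled by Section 5. The random part is averaged by Fourier analysis over $C^1(H)$, which produces small cycles, controlled by Section 4. Each subgroup $H$ contributes $1$ (Section 7). Hence the moment is the number of subgroups.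

## 4. Cycles with at most $\delta n^2$ triangles

**Lemma 4.1.** For every finite abelian $M$ there is $\delta_M>0$ with $\mathbb E\#\{z\in Z_2(T_n;M):0<|z|\le\delta_Mn^2\}\to0$.

**Step 1 (supports).** This step replaces cycles by sets of triangles. Let $Y=\mathrm{supp}\,z$, $k=|Y|$, and let $\Gamma$ be the graph of edges of triangles of $Y$. Call $Y$ *admissible* if every edge of $\Gamma$ is in at least $2$ triangles of $Y$, $\{\partial_t\}_{t\in Y}$ is independent, and $0<k\le\delta n^2$. As in Proposition 1.5, by (1.4) it suffices to show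
$$\sum_{Y\text{ admissible}}(3|M|/n)^{|Y|}\to0.\tag{4.1}$$
Independence passes to subsets; in particular no subset of $Y$ is the boundary of a tetrahedron. Also $2|\Gamma|\le3k$.

**Step 2 (hubs).** We shall build components triangle by triangle, and win a factor $(\text{degree})/n$ whenever a new triangle uses an old edge. That factor is useless at vertices of degree comparable to $n$, so we separate them. Let $\varepsilon>0$ be small, $\delta=\varepsilon^2/3$, $X=\{v:\deg_\Gamma v\ge\varepsilon n\}$, $W=V\setminus X$, $x=|X|$. Then $\varepsilon nx\le2|\Gamma|\le3k\le3\delta n^2=\varepsilon^2n^2$, so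
$$x\le\varepsilon n,\qquad k\ge\varepsilon nx/3.\tag{4.2}$$

**Step 3 (components).** This step reduces the sum over $Y$ to a sum over connected pieces. Decompose $Y$ into components, generated by sharing an edge that is *not* inside $X$. All triangles of $Y$ at an edge not inside $X$ lie in one component. So in a component every edge not inside $X$ is in at least two triangles of the component. Weight a component of $k'$ triangles by $(b/n)^{k'}$ with $b=3e|M|$. Since $(3|M|/n)^k=e^{-k}(b/n)^k$, and a sum over sets of distinct components of products of weights is at most $\prod(1+\text{weight})\le\exp(\text{sum of weights})$, we get for fixed $X$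
$$\sum_{Y\text{ with hub set }X}\Big(\frac{3|M|}n\Big)^{|Y|}\le e^{-\varepsilon nx/3}\exp\Big(\sum_{\text{possible components}}(b/n)^{k'}\Big).\tag{4.3}$$
A possible component has independent boundaries, at least two triangles at each of its edges not inside $X$, and degrees $<\varepsilon n$ at its vertices in $W$.

**Step 4 (exploration).** This step encodes a component. Start at a triangle. Process the discovered edges not inside $X$ in order of discovery, ties broken canonically. At the edge $uv$ discover all undiscovered triangles $uvw$ of the component. Call an edge *seen* if it belongs to a discovered triangle. There are at most $3k'$ steps. Triangles will be sorted into at most three kinds. The numbers of triangles of one kind discovered at the successive steps form, padded by zeros, a sequence of length $3k'$ with sum $\le k'$, so there are at most $\binom{4k'}{k'}\le16^{k'}$ such sequences. All numbers together have at most $C^{k'}$ possibilities, with $C$ not depending on $\varepsilon$. Given the numbers, we choose the apexes $w$. Different triangles discovered at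 the same edge $uv$ have different apexes, hence disjoint sets of further edges $\{uw,vw\}$, so whether $uw$ or $vw$ was already seen is determined before the step.

**Step 5 (components with all vertices in $W$).** We show that the total weight $S_0$ of these components is $o(1)$, uniformly in $X$. No edge is inside $X$, so all edges have degree $\ge2$ and the graph is connected. Call a non-initial triangle *gained* if $uw$ or $vw$ was seen before, else *nongained*; let $g,a$ be their numbers, $k'=1+a+g$. A nongained triangle creates two new edges, so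
$$3+2a\le\#\text{edges}\le\tfrac32(1+a+g),\qquad\text{hence}\quad a\le3g-3,\quad g\ge(k'+2)/4 .$$
A nongained apex has at most $n$ choices. A gained apex is a seen neighbor of $u$ or $v$, so it has at most $2D$ choices, $D=\min(\varepsilon n,k'+2)$, as the component has at most $k'+2$ vertices. The initial triangle has at most $n^3$ choices. The total weight of components with $k'$ triangles is at most
$$C^{k'}\max_{g\ge k'/4}n^{3+a}(2D)^gn^{-(1+a+g)}\le n^2C^{k'}(2D/n)^{k'/4}.$$
For $20\le k'\le\sqrt n$ we have $2D/n\le4n^{-1/2}$, and the sum over these $k'$ is at most $\sum_{k'\ge20}n^2(Cn^{-1/8})^{k'}=O(n^{-1/2})$. For $k'>\sqrt n$ we use $D\le\varepsilon n$: the sum is at most $\sum n^2(C(2\varepsilon)^{1/4})^{k'}\le n^22^{1-\sqrt n}$ for $\varepsilon$ small. For $k'<20$ the argument of Proposition 1.5 gives $v\le k'/2+1$, $k'\ge4$, and weight $O(n^{v-k'})=O(n^{-1})$. So $S_0=o(1)$.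

**Step 6 (triangles inside $X$).** A triangle inside $X$ has no edge through which it could be connected, so it is a component by itself. The total weight is at most $bx^3/n\le b\varepsilon^2nx$ by (4.2).

**Step 7 (mixed components).** We show that components containing an $X$-vertex and a $W$-vertex have total weight at most $C\varepsilon^2nx$, with $C$ not depending on $\varepsilon$. All triangles of such a component have a $W$-vertex. Say that a triangle has *type* $i$ if it has exactly $i$ vertices in $X$, $i=0,1,2$, and let $k_i$ be the number of type $i$, except that an initial triangle of type 2 will not be counted. Start from a triangle containing an $X$-vertex: at most $xn^2$ choices, type 1 or 2. For a non-initial triangle $uvw$ found at $uv$: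

- if $uv\subset W$, $w\in W$, it is gained if $uw$ or $vw$ is seen ($\le2\varepsilon n$ choices); otherwise it creates two new $WW$-edges;
- if $uv\subset W$, $w\in X$, it is gained ($\le x\le\varepsilon n$ choices);
- if $u\in X$, $v\in W$, $w\in X$, it is gained ($\le x$ choices);
- if $u\in X$, $v\in W$, $w\in W$, it is gained if $vw$ is seen ($\le\varepsilon n$ choices); otherwise it creates one new $WW$-edge.

The kinds at a step are: apex in $X$; apex in $W$, gained; apex in $W$, nongained. Let $a_i,g_i$ be the numbers of nongained and gained triangles of type $i$, where an initial triangle of type 1 is counted in $a_1$ (it creates one $WW$-edge) and an initial triangle of type 2 is not counted. Non-initial type 2 triangles are gained. A type 0 triangle has three $WW$-edges, a type 1 triangle one, a type 2 triangle none. So the number $e_{WW}$ of $WW$-edges satisfies $2a_0+a_1\le e_{WW}\le\frac12(3k_0+k_1)$ with $k_0=a_0+g_0$, $k_1=a_1+g_1$, and hence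
$$a_0+a_1\le3g_0+g_1 .\tag{4.4}$$
With $g=g_0+g_1+g_2$ this gives $k'\le4g+1$.

We claim that $g\ge2$. Suppose $g\le1$.

*Initial triangle $abc$ of type 1.* Then $a_1\ge1$, so (4.4) forces $g_0+g_1=1$ and $g_2=0$. There are no type 2 triangles, hence no $XX$-edges, and all edges of the component have degree $\ge2$. The three edges of $abc$ lie in three distinct further triangles $abx,bcy,caz$, so $k'\ge4$; by (4.4) $k'=a_0+a_1+1\le4$. So these four are all the triangles. The edge $ax$ lies in a second triangle, which can only be $caz$, so $x=z$. The edge $bx$ lies in a second one, which can only be $bcy$, so $x=y$. This is the boundary of a tetrahedron, a contradiction.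

*Initial triangle $uu'v$ of type 2 ($u,u'\in X$), $g_0+g_1=0$.* Then $a_0=a_1=0$ and $k'\le1+g_2\le2$. But $uv$ and $u'v$ need distinct further triangles, so $k'\ge3$, a contradiction.

*Initial triangle $uu'v$ of type 2, $g_0+g_1=1$, $g_2=0$.* It is the only triangle of type 2. Consider the graph of edges $ab\subset W$ with $uab$ in the component. It is nonempty, because $uv$ lies in a second triangle, which has type 1. If $a\ne v$ is non-isolated in it, then $ua$ lies in at least two triangles of the component, none of type 2, so $a$ has degree $\ge2$. A forest with an edge has at least two leaves, and here only $v$ could be one. So the graph contains a cycle and has at least $3$ edges. The same holds for $u'$. Hence $k_1\ge6$. But $k_1=a_1+g_1\le3g_0+2g_1\le3$, a contradiction.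

So $g\ge2$. If the initial triangle has type 1, there are $a_0+a_1-1$ nongained choices and $k'=a_0+a_1+g$. If it has type 2, there are $a_0+a_1$ and $k'=1+a_0+a_1+g$. In both cases the number of choices times $n^{-k'}$ is at most $xn(2\varepsilon)^g$. The total weight is at most $xn\sum_{g\ge2}C^{4g+1}(2\varepsilon)^g\le C\varepsilon^2nx$ for $\varepsilon$ small.

**Step 8 (conclusion).** For $X=\emptyset$ only Step 5 is relevant, and the sum over $Y\ne\emptyset$ is at most $e^{S_0}-1=o(1)$. For $x\ge1$, by (4.3) and Steps 5–7 the sum is at most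
$$\sum_{x\ge1}n^x\exp\big(-\varepsilon nx/3+o(1)+C\varepsilon^2nx\big)\to0$$
once $\varepsilon$ is so small that $C\varepsilon^2<\varepsilon/6$. This proves (4.1) and Lemma 4.1. $\square$

## 5. Cochains within $\theta n^2$ edges of a coboundary

**Lemma 5.1.** For every finite abelian $M$ there is $\theta_M>0$ such that
$$\Sigma_n:=\sum_{[f]\ne0,\ \mathrm{ms}[f]\le\theta_Mn^2}\mathbb P(T_n\subset\mathrm{Sat}(f))$$
is bounded in $n$. If $|M|$ is odd, $\Sigma_n\to0$.

We may assume $|M|\ge2$. Fix a small $\varepsilon=\varepsilon(M)\le\frac1{18}$, to be specified in (5.6), and then $\theta$ much smaller.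

**Step 1 (minimal representatives and hubs).** This step normalizes $f$. Represent each class by $f$ of minimal support $F_f$, $|F_f|\le\theta n^2$. Adding $\delta(a1_u)$ shifts all values $f(uv)$, $v\ne u$, by the same constant and changes nothing else. So by minimality $0$ is a most frequent value among $\{f(uv)\}_{v\ne u}$, for every $u$. Let $X=\{u:\deg_{F_f}(u)\ge\varepsilon n\}$, $x=|X|$, $W=V\setminus X$. Then $x\le\rho n$ with $\rho=2\theta/\varepsilon$, and we require $\rho\le\varepsilon/4$. Let $F=F_f\cap E(W)$, $m=|F|$, $f_W=f|_W$. The maximum degree of $F$ is $<\varepsilon n\le n/4$, so we may apply (3.5) to $F$.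

**Step 2 (diagonal factors).** Here we bound the factors $q_f(e)$, $e\notin F$, in (3.5).

For $u\in X$ let $p_u(a)=\frac1n\#\{y\in V:f(uy)=a\}$. Let $u\in X$, $v\in W$. In the definition of $q_f(uv)$, those $w$ with $f(wv)=0$ must have $f(uw)=f(uv)$; those with $f(wv)\ne0$ lie in $X$ or are $F$-neighbors of $v$. So
$$q_f(uv)\le p_u(f(uv))+\kappa_v,\qquad\kappa_v=\frac{\deg_F(v)+x}n\le1,\qquad\sum_v\kappa_v\le\rho'n,\quad\rho'=2\theta+\rho .$$

For $ab\in E(W)\setminus F$ use $\log q_f(ab)\le-(1-q_f(ab))=-\frac1n\#\{\text{unsatisfied triangles at }ab\}$. Since $f(ab)=0$, a triangle $uab$ with $u\in X$ is unsatisfied if and only if $f(ua)\ne f(ub)$. Put $N_u=\#\{ab\in E(W):f(ua)\ne f(ub)\}$; at most $m$ of these pairs are in $F$. Triangles $abc\subset W$ with exactly one edge in $F$ are unsatisfied. Each edge of $F$ lies in at least $n-2-x-2\varepsilon n\ge(1-3\varepsilon)n$ of these, and each of them contains two edges of $E(W)\setminus F$. Together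
$$\prod_{ab\in E(W)\setminus F}q_f(ab)\le\exp\Big(-\frac1n\sum_{u\in X}N_u+\frac{xm}n-2(1-3\varepsilon)m\Big).$$
Inside $X$ use $q_f\le1$. Since $xm/n\le\varepsilon m$ and $8m/n\le\varepsilon m$, (3.5) becomes, with $\alpha:=e^{-2+10\varepsilon}$,
$$\mathbb P(T_n\subset\mathrm{Sat}(f))\le e^{-\frac1n\sum_uN_u}\prod_{u\in X,v\in W}\big(p_u(f(uv))+\kappa_v\big)\cdot\Big(\frac\alpha n\Big)^m\det L_{\mathrm{Sat}(f)}[F].\tag{5.1}$$

**Step 3 (relations).** This step expands the determinant into connected pieces. By Cauchy–Binet
$$\det L_{\mathrm{Sat}(f)}[F]=\sum_{\mathcal Q}\det(\mathcal Q)^2,$$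
over sets $\mathcal Q$ of $m$ satisfied triangles meeting $F$, where $\det(\mathcal Q)$ is formed from the columns $\partial_t|_F$. Satisfied triangles meeting $F$ are of three kinds:

- *2-relations*: $abc\subset W$ with exactly two edges $ba,bc\in F$; satisfied means $f(ba)=f(bc)$, and the column is $\pm(e_{ba}-e_{bc})$ with edges oriented out of $b$;
- *3-relations*: $abc\subset W$ with all three edges in $F$;
- *anchors*: $uab$ with $u\in X$, $ab\in F$; satisfied means $f(ab)=f(ub)-f(ua)$, so $f(ua)\ne f(ub)$, and the column is $\pm e_{ab}$.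

A triangle with two vertices in $X$ has no edge in $F$. In the $5$-cycle example of Section 3, $X=\emptyset$, and $\mathcal Q$ consists of five 2-relations.

Regard $\mathcal Q$ as a hypergraph on the node set $F$. The matrix is block diagonal over the connected components. So if $\det(\mathcal Q)\ne0$, each component $(F_i,f_i,\mathcal Q_i)$ has $|\mathcal Q_i|=|F_i|=:m_i$ and $\det(\mathcal Q)^2=\prod_i\det(\mathcal Q_i)^2$ with all factors nonzero. The collection of components determines $f_W$ and $\mathcal Q$. Bounding a sum over sets by an exponential as in Section 4, we get for fixed $f|_{X\times V}$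
$$\sum_{f_W}\Big(\frac\alpha n\Big)^m\det L_{\mathrm{Sat}(f)}[F]\le\exp(\Theta^{\mathrm{un}}+\Theta^{\mathrm{anch}}).\tag{5.2}$$
Here $\Theta^{\mathrm{un}}$ and $\Theta^{\mathrm{anch}}$ are the sums of $(\alpha/n)^{m_i}\det(\mathcal Q_i)^2$ over all possible connected components without and with anchors. A possible component has $F_i$ of maximum degree $\le\varepsilon n$, $f_i$ nowhere $0$ on $F_i$, each 2-relation with its third edge outside $F_i$, and $\det(\mathcal Q_i)\ne0$. The term $f_W=0$ is the empty collection. Note that $F_i$ is a connected graph, since nodes in a common relation share vertices.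

**Step 4 (determinant of one component).** We bound $\det(\mathcal Q_i)^2$. Let $\mathcal G$ be the graph on the nodes $F_i$ whose edges are the 2-relations; it is simple since two nodes determine the triangle. The 2-relation columns of a component of $\mathcal G$ with $s$ nodes are independent and live on $s$ coordinates, so there are at most $s$ of them. The component is a tree or has exactly one cycle. Put the nodes of the unicyclic components first among rows and their 2-relations first among columns. The matrix becomes $\begin{pmatrix}A&*\\0&C\end{pmatrix}$ with $A$ block diagonal, one square block per unicyclic component. Peeling leaves, the determinant of such a block is up to sign that of its cycle, which is $\pm1\pm1$; being nonzero, it is $\pm2$.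

For a tree component $\mathcal U$ there are signs $\sigma_e$, $e\in\mathcal U$, such that $\sum_e\sigma_e\,\mathrm{row}_e$ vanishes on all 2-relation columns of $\mathcal U$: choose the sign at a root and propagate along the tree. In $C$, replace the row of the root $r$ by $\sum_{e\in\mathcal U}\sigma_r\sigma_e\,\mathrm{row}_e$; the determinant is unchanged. The 2-relation columns of $\mathcal U$ now vanish in all root rows, and the non-root rows of $\mathcal U$ restricted to them form a square matrix of determinant $\pm1$ (peel leaves). Hence $\det C=\pm\det C'$, where $C'$ has one row per tree component, and its columns are the images of the anchor and 3-relation columns under a linear map sending each basis vector to $\pm$ a basis vector or to $0$. Anchors give columns of norm $\le1$, 3-relations of norm $\le3$. By Hadamard,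
$$\det(\mathcal Q_i)^2\le9^{\#\text{3-relations}}\cdot4^{\#\text{unicyclic components of }\mathcal G}.\tag{5.3}$$
Moreover, every cycle of $\mathcal G$ is *unbalanced*. In fixed orientations a 2-relation reads $f(e)=\pm f(e')$ with column $\pm(e\mp e')$, and if the product of the signs around a cycle were $+1$, its columns would be dependent. So composing the relations around a cycle gives $f(e)=-f(e)$.

**Step 5 (vertices against edges).** This step proves the exact version of "trees die, and unicyclic graphs die for odd groups".

**Claim 5.2.** For an unanchored component with $v$ vertices and $m$ edges ($m=|F_i|$ from now on in Steps 5–9), $v\le m$; if $|M|$ is odd, $v\le m-1$.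

*Proof.* First an observation, call it (O): in a forest, color the vertices $\pm$ properly and orient edges from $+$ to $-$. Two edges at a center $b$ are both oriented out of $b$ or both into $b$. So every 2-relation says that the values of $f$ on its two edges, so oriented, agree, and its column in the basis so oriented is $\pm(e-e')$.

If $F_i$ is a tree there are only 2-relations, and by (O) all columns are annihilated by the all-ones vector, so $\det(\mathcal Q_i)=0$. Hence the connected graph $F_i$ is not a tree, and $v\le m$.

Let $|M|$ be odd and $v=m$, so $F_i$ has exactly one cycle. A cycle of $\mathcal G$ would force $2f=0$, hence $f=0$, on some edge of $F_i$, which is impossible. So the 2-relations form a forest on the $m$ nodes, at most $m-1$ of them, and since there are $m$ relations there is a 3-relation. Its triangle $xyz$ is the unique cycle of $F_i$, so it is the only 3-relation, and the $m-1$ 2-relations form a spanning tree on the nodes. No 2-relation joins two of $xy,yz,zx$, since its third edge would be in $F_i$. The other edges of $F_i$ form trees hanging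 at $x,y,z$ with pairwise disjoint vertex sets. Consecutive nodes of a path in $\mathcal G$ share a vertex. So a path from $xy$ to $yz$ in $\mathcal G$ whose interior avoids $xy,yz,zx$ has its nonempty interior inside one hanging tree, which touches both $xy$ and $yz$ and is therefore the one at $y$. Similarly for the other pairs. Connectivity of $\mathcal G$ requires such paths for at least two of the three pairs, say at $y$ and at $z$. Apply (O) to the tree hanging at $y$ with the pendant edges $yx,yz$ attached: $f(yx)=f(yz)=:c$. Likewise $f(zx)=f(zy)=-c$. The 3-relation gives $0=f(xy)+f(yz)+f(zx)=-c+c-c=-c$, contradicting $c=f(yz)\ne0$. $\square$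

**Step 6 (exploration).** This step counts components. Explore a component from a start node, processing discovered nodes (edges of $F_i$) in a queue. At the node $bc$ discover all undiscovered relations of $\mathcal Q_i$ containing it, and append the new nodes to the queue in a canonical order. Each relation discovered at $bc$ is the triangle of $bc$ with an apex $a\in W$, or an anchor. Its category is:

- (1) a 2-relation whose other edge is new;
- (2) a 2-relation whose other edge is already discovered;
- (3), (4), (5) a 3-relation with two, one, zero new edges;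
- (6) an anchor.

Distinct relations discovered at $bc$ have distinct apexes, hence disjoint sets of further edges, so categories are determined before $bc$ is processed. Let $D$ be the maximum degree of $F_i$. The numbers of possibilities for a single relation of each category at a given step, including the values of $f$ on new edges, are at most
$$M_1=2n,\quad M_2=2D,\quad M_3=|M|n,\quad M_4=M_5=2D,\quad M_6=x.$$
In (1), choose the apex and which of $b,c$ is the center. In (2), (4), (5), choose an already discovered edge at $b$ or $c$, which determines the apex. The values on new edges are forced, except for one free value in (3). The number of possible sets of relations at a step with $c_i$ relations of category $i$ is thus at most $\prod_iM_i^{c_i}/c_i!$.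

**Step 7 (codes as plane trees).** Here we learn to sum over all explorations at once. A step of type $c=(c_1,\dots,c_6)$ creates $\mathrm{ch}(c)=c_1+2c_3+c_4$ new nodes. The sequences $(c^{(1)},\dots,c^{(m)})$ that can occur have queue length $1+\sum_{j\le l}(\mathrm{ch}(c^{(j)})-1)$ positive for $l<m$ and $0$ for $l=m$. Reading the vertices of a finite plane tree generation by generation, we see that these sequences are exactly the breadth-first codes of finite plane trees whose vertices carry labels $c$ and have $\mathrm{ch}(c)$ children. For weights $w_i\ge0$ and $\omega>0$, let $y_h$ be the sum of $\prod_j\omega\prod_iw_i^{c^{(j)}_i}/c^{(j)}_i!$ over trees with at most $h$ generations. Splitting at the root gives $y_0=0$ and $y_{h+1}=\Phi(y_h)$,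
$$\Phi(y)=\omega\exp(w_1y+w_2+w_3y^2+w_4y+w_5+w_6).\tag{5.4}$$
Since $\Phi$ is increasing, $\Phi(\frac14)\le\frac14$ implies $y_h\le\frac14$ for all $h$, and the sum over all codes is at most $\frac14$. If a category is subdivided, each subcategory contributes its own term of the same form to the exponent.

Let $k_i$ be the total number of relations of category $i$. Each cycle of $\mathcal G$ contains a relation of category (2). Consider the last step at which a relation of the cycle is discovered, say $r=\{e,e'\}$ when processing $e$. The other relation $r'$ of the cycle at $e'$ does not contain $e$, as cycles have length $\ge3$. So $r'$ was discovered at an earlier step, and $e'$ was already discovered; so $r$ is in (2). Thus by (5.3)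
$$\det(\mathcal Q_i)^2\le9^{k_3+k_4+k_5}\,4^{k_2}.\tag{5.5}$$
As there are as many relations as nodes, we distribute the factor $n^{-m}$ as $\frac1n$ per relation, and $\alpha$ per node. Fix $\beta=1.05$ and $\mu=18\varepsilon\le1$. Since $1.05\,e^{-3/2}<0.2343$, for $\varepsilon$ small
$$1.05\,e^{-2+10\varepsilon}\exp\big(\tfrac12+40|M|\sqrt\mu\big)\le\tfrac14.\tag{5.6}$$

**Step 8 (anchored components).** We bound $\Theta^{\mathrm{anch}}$. Start at an anchored node $ab$ with a designated anchor $u$: at most $\sum_uN_u$ choices, $f(ab)$ being forced; this anchor has weight $\frac1n$. Let $k_6$ count the other anchors. Equating the numbers of nodes and relations, $1+k_1+2k_3+k_4=1+k_1+k_2+k_3+k_4+k_5+k_6$, so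
$$k_3=k_2+k_5+k_6 .$$
As $D\le\varepsilon n$, the weights per relation, including $\frac1n$ and the factors of (5.5), are at most $2$ for (1), $8\varepsilon\le\mu$ for (2), $9|M|$ for (3), $\mu$ for (4), $\mu$ for (5), and $\rho\le\mu$ for (6). The weight $9|M|$ alone would be too large, but the identity lets small categories pay for it: $\mu^{k_2+k_5+k_6}=\sqrt\mu^{\,k_2+k_5+k_6}\sqrt\mu^{\,k_3}$. So we may use the weights $2,\sqrt\mu,9|M|\sqrt\mu,\mu,\sqrt\mu,\sqrt\mu$, with $\omega=\beta\alpha\ge\alpha$. Then
$$\Phi(\tfrac14)=\beta\alpha\exp\big(\tfrac12+\tfrac9{16}|M|\sqrt\mu+\tfrac\mu4+3\sqrt\mu\big)\le\tfrac14$$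
by (5.6), and
$$\Theta^{\mathrm{anch}}\le\frac1{4n}\sum_{u\in X}N_u.\tag{5.7}$$

**Step 9 (unanchored components).** We show $\Theta^{\mathrm{un}}=O(1)$, and $\Theta^{\mathrm{un}}=o(1)$ if $|M|$ is odd. Start at any node: at most $n^2|M|$ choices. Now $1+k_1+2k_3+k_4=k_1+k_2+k_3+k_4+k_5$, so $k_2+k_5=k_3+1$. Let $K=100|M|$ and $\nu_m=Km/n$.

*Large components, $\nu_m>\mu$.* By $\mu^{k_2+k_5}\le\sqrt\mu^{\,k_2+k_5}\sqrt\mu^{\,k_3}$, the weights of Step 8 without (6) apply with $\omega=\beta\alpha$, and inserting $\beta^m$ costs $\beta^{-m}$. The contribution is at most $n^2|M|\beta^{-\mu n/K}=o(1)$.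

*Small components, $\nu_m\le\mu$.* Split (1) and (3) into (1′), (3′), where the apex is not yet a vertex of a discovered node, and (1″), (3″), where it is. This is determined before the step because relations discovered at one node have distinct apexes. Apexes in (2), (4), (5) are already discovered, being on an already discovered further edge. Each (1′) or (3′) relation adds exactly one vertex, so $v=2+k_{1'}+k_{3'}$. The number of other relations is
$$o:=k_{1''}+k_2+k_{3''}+k_4+k_5=m-k_{1'}-k_{3'}=m-v+2 .$$
By Claim 5.2, $o\ge o_{\min}$ with $o_{\min}=2$ in general and $o_{\min}=3$ if $|M|$ is odd. Also $o\ge k_2+k_5\ge k_3\ge k_{3'}$. There are at most $v\le m$ discovered vertices, and $D\le v-1\le m$. So the weights, with $\frac1n$ and the factors of (5.5), are at most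
$$\frac{2m}n\ (1''),\quad\frac{8m}n\ (2),\quad\frac{9|M|m}n\ (3''),\quad\frac{18m}n\ (4),(5),\qquad2\ (1'),\quad9|M|\ (3'),$$
and each category counted in $o$ has weight $\le\nu_m$. Since $\nu_m\le\mu\le1$ and $o\ge k_{3'}$,
$$\nu_m^{\,o}\le\nu_m^{\,o_{\min}}\mu^{\,o-o_{\min}}\le\mu^{-o_{\min}}\,\nu_m^{\,o_{\min}}\,\sqrt\mu^{\,o}\,\sqrt\mu^{\,k_{3'}} .$$
With weights $\sqrt\mu$ for the categories in $o$, $9|M|\sqrt\mu$ for (3′), $2$ for (1′), and $\omega=\beta\alpha$,
$$\Phi(\tfrac14)=\beta\alpha\exp\Big(\tfrac12+\sqrt\mu\big(\tfrac14+1+\tfrac1{16}+\tfrac14+1+\tfrac9{16}|M|\big)\Big)\le\tfrac14$$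
by (5.6). Hence the contribution is at most $C\sum_mn^2\nu_m^{\,o_{\min}}\beta^{-m}$. As $\nu_m=Km/n$, this is $O(1)$ for $o_{\min}=2$ and $O(1/n)$ for $o_{\min}=3$.

**Step 10 (summation).** We add up. *If $X=\emptyset$:* by (5.1) and (5.2), the contribution of $f\ne0$ is at most $e^{\Theta^{\mathrm{un}}}-1$, which is $O(1)$, and $o(1)$ if $|M|$ is odd.

*If $x\ge1$:* we show that the contribution tends to $0$. Fix $X$ ($\le n^x$ choices), $f$ on $E(X)$ ($\le|M|^{x^2/2}$), the distributions $p_u$, $u\in X$ ($\le(n+1)^{|M|x}$), and the set $V_1=\{v\in W:\kappa_v>\sqrt{\rho'}\}$. Since $\sum\kappa_v\le\rho'n$, $|V_1|\le\sqrt{\rho'}n$, so with $\rho'\le\frac14$ there are at most $e^{h(\sqrt{\rho'})n}$ choices of $V_1$, where $h$ is the binary entropy in nats. We fix $V_1$ because $\kappa_v$ depends on $f_W$. Put $\bar\kappa_v=1$ on $V_1$ and $\sqrt{\rho'}$ otherwise; then $\kappa_v\le\bar\kappa_v$ and $\sum\bar\kappa_v\le2\sqrt{\rho'}n$. By (5.1), (5.2), (5.7) and Step 9, for fixed $f|_{X\times V}$ the sum over $f_W$ is at most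
$$\prod_{u\in X,v\in W}\big(p_u(f(uv))+\bar\kappa_v\big)\exp\Big(-\frac3{4n}\sum_uN_u+O(1)\Big).$$
Since $0$ is a most frequent value, $1-\sum_ap_u(a)^2\ge1-p_u(0)=\deg_{F_f}(u)/n\ge\varepsilon$. So at least $\varepsilon n^2/2$ pairs $ab\subset V$ have $f(ua)\ne f(ub)$, and at most $xn\le\varepsilon n^2/4$ pairs meet $X$; hence $N_u\ge\varepsilon n^2/4$. Having used this, sum freely over the rows. For each $u\in X$,
$$\sum_{f_u|_W}\prod_v\big(p_u(f(uv))+\bar\kappa_v\big)\le\prod_v(1+|M|\bar\kappa_v)\le e^{2|M|\sqrt{\rho'}n}.$$
Choose $\theta$ so small that also $h(\sqrt{\rho'})+2|M|\sqrt{\rho'}+\rho\log|M|\le\varepsilon/16$. As $x\ge1$ and $x^2\le\rho nx$, the total for $x\ge1$ is at most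
$$\sum_{x\ge1}\exp\Big(x(1+|M|)\log(n+1)+\tfrac\varepsilon{16}nx-\tfrac3{16}\varepsilon nx+O(1)\Big)\to0.\qquad\square$$

## 6. Spectral idempotents and the subgroup attached to a cochain

We now find out which cochains can contribute to (3.1) at all. For $f\in C^1(G)$ and $\chi\in\widehat G$ let
$$K_\chi(u,v)=\chi(f(uv)),$$
a Hermitian matrix with unit diagonal and $\|K_\chi\|_F=n$. If the product in (3.3) is not tiny compared with the number of competing cochains, then $f(uv)$ must look like a sample from the law of $f(uw)+f(wv)$ for random $w$. In terms of characters this says $K_\chi\approx\frac1nK_\chi^2$.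

**Definition 6.1.** $f$ is $\theta$-*idempotent* if $\|K_\chi-K_\chi^2/n\|\le\theta n$ (operator norm) for all $\chi\in\widehat G$.

For $f=0$ we have $K_\chi=J$ and $J=J^2/n$, so $f$ is $0$-idempotent. For a matrix with $\|K_\chi\|\le\eta n$ and $\eta\le1$ the norm in the definition is at most $(\eta+\eta^2)n\le2\eta n$, so a cochain with all nontrivial $K_\chi$ small is $2\eta$-idempotent.

We use Hoeffding's inequality: for a sum $S$ of independent mean-zero real variables in intervals of lengths $\ell_i$, $\mathbb P(S\ge s)\le\exp(-2s^2/\sum\ell_i^2)$. Let $\mathcal B_r$ be the set of Hermitian $n\times n$ matrices $B$ of rank $\le r$ with $\|B\|_F\le1$.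

**Lemma 6.2 (nets).** For $\tau\in(0,1)$, $\mathcal B_r$ contains a $\tau$-net of itself in $\|\cdot\|_F$ of size $\le e^{C_{r,\tau}n}$.

*Proof.* Write $B=\sum_{i\le r}\lambda_ix_ix_i^*$ with $|\lambda_i|\le1$ and unit vectors $x_i$. For unit $x,x'$ and $|\lambda|\le1$, $\|\lambda xx^*-\lambda'x'x'^*\|_F\le|\lambda-\lambda'|+2\|x-x'\|$. Rounding every $\lambda_i$ and $x_i$ to $\frac\tau{6r}$-nets of $[-1,1]$ and of the complex unit sphere gives an error $\le r\cdot\frac{3\tau}{6r}=\tau/2$, and these nets give at most $(1+12r/\tau)^{r+2nr}$ matrices. Replace each of these that has a point of $\mathcal B_r$ within $\tau/2$ by such a point. $\square$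

**Lemma 6.3.** Let $R$ be a random Hermitian $n\times n$ matrix with zero diagonal and independent mean-zero entries above the diagonal.
(a) If $|R_{uv}|\le2$, then $\mathbb P(\|R\|>t)\le2\cdot81^ne^{-t^2/64}$.
(b) If $|R_{uv}|\le1$, $K=I+R$ with eigenvalues $\lambda$, and $Y_\kappa(K)=\sum_{|\lambda|>\kappa n}\lambda^2$, then $\mathbb E\,e^{Y_\kappa(K)/128}\le e^{C_\kappa n}$.

*Proof.* (a) Take a $\frac14$-net of the complex unit sphere of size $\le9^{2n}=81^n$; then $\|R\|\le2\max|x^*Rx|$ over the net. The number $x^*Rx=\sum_{u<v}2\mathrm{Re}(\bar x_uR_{uv}x_v)$ is a sum of independent mean-zero variables in intervals of length $8|x_u||x_v|$, and $\sum_{u<v}|x_u|^2|x_v|^2\le\frac12$. Hoeffding gives $\mathbb P(|x^*Rx|\ge s)\le2e^{-s^2/16}$. Put $s=t/2$.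

(b) Since $\sum\lambda^2=\|K\|_F^2\le n^2$, at most $r=\lceil\kappa^{-2}\rceil$ eigenvalues exceed $\kappa n$ in modulus. Let $Z_r=\max_{B\in\mathcal B_r}\langle K,B\rangle$ with $\langle K,B\rangle=\mathrm{tr}(KB)$; $Z_r^2$ is the sum of the $r$ largest $\lambda^2$. So $Y_\kappa\le Z_r^2$ and $Z_{2r}\le\sqrt2Z_r$. Take a $\frac14$-net in $\mathcal B_r$ of size $e^{C_rn}$. Differences of elements have rank $\le2r$, so $Z_r\le\max_{\mathrm{net}}\langle K,B\rangle+\frac14Z_{2r}$, whence $Z_r\le2\max_{\mathrm{net}}\langle K,B\rangle$ because $1-\frac{\sqrt2}4>\frac12$. For fixed $B$, $\langle K,B\rangle=\mathrm{tr}B+S$ with $|\mathrm{tr}B|\le\sqrt r$ and $S=2\mathrm{Re}\sum_{u<v}R_{uv}\bar B_{uv}$, a sum of variables in intervals of length $4|B_{uv}|$ with $\sum_{u<v}16|B_{uv}|^2\le8$. So $\mathbb P(S\ge s)\le e^{-s^2/4}$. For $s\ge4\sqrt r$, $Z_r>s$ forces $S\ge s/2-\sqrt r\ge s/4$ for some net element, so $\mathbb P(Z_r>s)\le e^{C_rn}e^{-s^2/64}$. Therefore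
$$\mathbb Ee^{Z_r^2/128}\le e^{16r/128}+e^{C_rn}\int_{0}^\infty\frac s{64}e^{s^2/128-s^2/64}\,ds\le e^{C_\kappa n}.\qquad\square$$

**Lemma 6.4.** For $\theta>0$ there is $c>0$ with
$$\sum_{f\in C^1(G)\text{ not }\theta\text{-idempotent}}\mathbb P(T_n\subset\mathrm{Sat}(f))\le e^{-cn^2}\quad\text{for large }n.$$

**Step 1 (cells).** We group cochains by the approximate law of two-step paths. Let $\nu_{uv}(a)=\frac1n\#\{w:f(uw)+f(wv)=a\}=\frac1{|G|}\sum_\chi\bar\chi(a)\frac1nK_\chi^2(u,v)$. By (3.3) the probability is at most $\prod_{u<v}\nu_{uv}(f(uv))$. Let $\kappa\in(0,1)$ and let $K^\ge,K^<$ be the parts of $K_\chi$ with eigenvalues $|\lambda|\ge\kappa n$ and $|\lambda|<\kappa n$. Then $K^\ge\in n\mathcal B_r$, $r=\lceil\kappa^{-2}\rceil$. By Lemma 6.2 there is a fixed net of $e^{C_\kappa n}$ elements of $n\mathcal B_r$ containing some $B_\chi$ with $\|K^\ge-B_\chi\|_F\le\kappa n$. Then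
$$\|K_\chi^2-B_\chi^2\|_F\le\|(K^<)^2\|_F+\|(K^\ge)^2-B_\chi^2\|_F\le\kappa n^2+2\kappa n^2\le4\kappa n^2.$$
Choosing $B(f)=(B_\chi)_\chi$ partitions $C^1(G)$ into at most $e^{C_\kappa n}$ cells.

**Step 2 (replacing $\nu$ by the cell's law).** Let $\bar\nu_{uv}(a)=\max\big(0,\mathrm{Re}\frac1{|G|}\sum_\chi\bar\chi(a)\frac1nB_\chi^2(u,v)\big)$, which depends only on the cell. By Cauchy–Schwarz, $\sum_{u,v}|\nu_{uv}(a)-\bar\nu_{uv}(a)|\le n\cdot4\kappa n=4\kappa n^2$ for each $a$ and each $f$ in the cell; the maximum with $0$ only helps since $\nu\ge0$. For $\gamma\in(0,1)$ we have $\nu\le(\bar\nu+\gamma)(1+|\nu-\bar\nu|/\gamma)$, so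
$$\prod_{u<v}\nu_{uv}(f(uv))\le e^{4|G|\kappa n^2/\gamma}\prod_{u<v}\big(\bar\nu_{uv}(f(uv))+\gamma\big).$$

**Step 3 (a product measure).** We interpret the last product as a probability. Let $s_{uv}=\sum_a(\bar\nu_{uv}(a)+\gamma)$. For a nonempty cell, $\sum_a\nu_{uv}(a)=1$ gives $\sum_{u,v}|s_{uv}-1|\le C(\kappa+\gamma)n^2$. Let $\mathbb P_B$ be the product measure with $\mathbb P_B(f(uv)=a)=(\bar\nu_{uv}(a)+\gamma)/s_{uv}$, $u<v$. Since $\prod s_{uv}\le\exp(\sum|s_{uv}-1|)$, the sum of $\mathbb P(T_n\subset\mathrm{Sat}(f))$ over the non-$\theta$-idempotent $f$ in the cell is at most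
$$e^{C(\kappa/\gamma+\kappa+\gamma)n^2}\,\mathbb P_B(f\in\text{cell},\ f\text{ not }\theta\text{-idempotent}).$$

**Step 4 (concentration).** Let $m_\chi=\mathbb E_BK_\chi$. For $f$ in the cell and $u<v$,
$$|m_\chi(u,v)-\tfrac1nK_\chi^2(u,v)|\le\sum_a|\bar\nu_{uv}(a)+\gamma-\nu_{uv}(a)|+|s_{uv}-1|,$$
and the diagonals of both matrices are $1$. The differences have modulus $\le2$ and sum of moduli $\le C(\kappa+\gamma)n^2$, so $\|m_\chi-\frac1nK_\chi^2\|_F\le C\sqrt{\kappa+\gamma}\,n$. If this is $\le\theta n/2$ and $f$ is in the cell and not $\theta$-idempotent, then $\|K_\chi-m_\chi\|>\theta n/2$ for some $\chi$. Under $\mathbb P_B$ the matrix $K_\chi-m_\chi$ satisfies the hypotheses of Lemma 6.3(a), so this has probability $\le e^{Cn-c\theta^2n^2}$. Take $\gamma=\sqrt\kappa$ and $\kappa$ small in terms of $\theta$: the factor $e^{C(\kappa/\gamma+\kappa+\gamma)n^2}$ and the number $e^{C_\kappa n}$ of cells are beaten. $\square$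

For $H\le G$ let $H^\perp=\{\chi\in\widehat G:\chi|_H=1\}$.

**Definition 6.5 (types).** Fix $\eta,\theta_2>0$. A cochain $f\in C^1(G)$ is *of type $H$* if $\mathrm{ms}[f\bmod H]\le\theta_2n^2$ in $C^1(G/H)$ and $\|K_\chi\|\le\eta n$ for all $\chi\in\widehat G\setminus H^\perp$.

For example, $f=0$ is of type $\{0\}$: the first condition holds and the second is empty. A uniformly random $f\in C^1(G)$ is of type $G$ with probability tending to $1$. The first condition is empty, and for $\chi\ne1$ Lemma 6.3(a) applied to $K_\chi-I$ gives $\|K_\chi\|\le1+\eta n/2\le\eta n$ outside an event of probability $2\cdot81^ne^{-\eta^2n^2/256}$.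

Adding a coboundary conjugates $K_\chi$ by a diagonal unitary, so the type is invariant under $B^1(G)$. If $f$ is of type $H$ and $\chi\in H^\perp$, then after such a conjugation all but $2\theta_2n^2$ entries of $K_\chi$ equal $1$, so $\|K_\chi\|\ge\frac1n\mathbf 1^\top K_\chi\mathbf 1\ge(1-4\theta_2)n$. Hence if $\eta<1-4\theta_2$, different types are disjoint: if $H\ne H'$, some character lies in exactly one of $H^\perp,H'^\perp$, and its $K_\chi$ would have norm both $\le\eta n$ and $\ge(1-4\theta_2)n$.

**Lemma 6.6.** For $\theta$ small enough in terms of $\eta,\theta_2,G$, every $\theta$-idempotent $f$ is of some type $H$.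

*Proof.* The eigenvalues $x_i$ of $K_\chi/n$ satisfy $|x_i||1-x_i|\le\theta$, so each lies within $2\theta$ of $0$ or of $1$. Since $\sum x_i^2=1$, at most one is near $1$. Case (a): none, and $\|K_\chi\|\le2\theta n$. Case (b): exactly one, and then
$$\frac1{n^3}\sum_{u,v,w}\chi\big(f(uv)+f(vw)+f(wu)\big)=\sum x_i^3\ge(1-2\theta)^3-2\theta\ge1-8\theta .$$
The values $\ne1$ of $\chi$ are $|G|$-th roots of unity, with real part at most $1-c$, so the fraction of triples with $\chi(\cdot)\ne1$ is at most $C\theta$.

The trivial character is in case (b), as $K_1=J$. If $\chi_1,\chi_2$ are in case (b), then the fraction of triples with $\chi_1\chi_2^{-1}(\cdot)\ne1$ is at most $2C\theta$, so $\mathrm{tr}(K_{\chi_1\chi_2^{-1}}/n)^3\ge1-4C\theta$. In case (a) it would be at most $2\theta\sum x_i^2=2\theta$. So for small $\theta$, $\chi_1\chi_2^{-1}$ is in case (b). Thus the case (b) characters form a subgroup, which is $H^\perp$ for some $H\le G$. All $\chi\notin H^\perp$ are in case (a), so $\|K_\chi\|\le2\theta n\le\eta n$. An element $g$ is in $H$ if and only if $\chi(g)=1$ for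 all $\chi\in H^\perp$, so the fraction of triples with $f(uv)+f(vw)+f(wu)\notin H$ is at most $C'\theta$. Fix the best $w$. Then $f\bmod H$ differs from the coboundary of $v\mapsto f(wv)\bmod H$ on at most $C'\theta n^2\le\theta_2n^2$ edges. $\square$

## 7. Each subgroup contributes one

**Proposition 7.1.** Let $G$ be any finite abelian group. For suitable $\eta,\theta_2$, with $\mathcal S_H=|G|^{-(n-1)}\sum_{f\text{ of type }H}\mathbb P(T_n\subset\mathrm{Sat}(f))$,
$$\mathbb E|\mathrm{Hom}(H_1(T_n),G)|=\sum_{H\le G}\mathcal S_H+o(1);$$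
each $\mathcal S_H$ is bounded in $n$; and $\mathcal S_H\to1$ if $|G/H|$ is odd (in particular $\mathcal S_G\to1$ always).

**Step 1 (parameters and the splitting).** Parameters are chosen in the order $\eta$; then $\delta$; then $\theta_2<\frac1{16}$ and $\kappa\in(0,1)$; then $\theta$, by Lemma 6.6. Each satisfies the finitely many conditions below for all $H\le G$ simultaneously. We take $\eta\le\frac12$, so $\eta<1-4\theta_2$ and types are disjoint. By Lemma 6.6 a cochain of no type is not $\theta$-idempotent, so (3.1) and Lemma 6.4 give the displayed identity.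

If $H=0$, then $H^\perp=\widehat G$, the second condition in Definition 6.5 is empty, and each class has $|G|^{n-1}$ members. So
$$\mathcal S_0=1+\sum_{[f]\ne0,\ \mathrm{ms}[f]\le\theta_2n^2}\mathbb P(T_n\subset\mathrm{Sat}(f)),\tag{7.1}$$
and Lemma 5.1 gives the claim if $\theta_2\le\theta_G$. From now on $H\ne0$.

**Step 2 (averaging over $C^1(H)$).** This step rewrites $\mathcal S_H$ as an average of a polynomial. For each class in $C^1(G/H)/B^1(G/H)$ with $\mathrm{ms}\le\theta_2n^2$ take a representative $\bar f$ of minimal support and a lift $\tilde f\in C^1(G)$ with the same support; for the zero class take $\tilde f=0$. The $f\in C^1(G)$ with $f\bmod H\in[\bar f]$ form the set $\tilde f+C^1(H)+B^1(G)$. A coboundary $\delta c$ is $H$-valued if and only if $c$ is constant mod $H$, so $|C^1(H)\cap B^1(G)|=|B^1(H)|=|H|^{n-1}$. By invariance under $B^1(G)$, and since $|E|-(n-1)=N$,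
$$\mathcal S_H=\sum_{\bar f}\frac{1}{|H|^{n-1}}\sum_{h\in C^1(H)}\mathbf 1_{\mathrm{type}}\,\mathbb P(T_n\subset\mathrm{Sat}(\tilde f+h))=\sum_{\bar f}\mathbb E_h\big[\mathbf 1_{\mathrm{type}}\,|H|^N\,\mathbb P(T_n\subset\mathrm{Sat}(\tilde f+h))\big],$$
with $h$ uniform in $C^1(H)$ and $\mathbf 1_{\mathrm{type}}$ the indicator that $f=\tilde f+h$ is of type $H$.

For $t\in\mathrm{Sat}(\bar f)$ we have $\delta f(t)\in H$. Put
$$\xi_t=|H|\,\mathbf 1[\delta f(t)=0]-1=\sum_{1\ne\psi\in\widehat H}\psi(\delta f(t)),$$
$$\Psi_s(f)=\mathbb E\prod_{t\in T_n}\mathbf 1_{\mathrm{Sat}(\bar f)}(t)(1+s\xi_t)=\sum_{k=0}^Na_k(f)s^k,\qquad a_k(f)=\mathbb E\big[\mathbf 1[T_n\subset\mathrm{Sat}(\bar f)]\,e_k(\xi_t:t\in T_n)\big],$$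
where $e_k$ is the elementary symmetric polynomial. As $1+\xi_t=|H|\mathbf 1[\delta f(t)=0]$, $|T_n|=N$ and $\mathrm{Sat}(f)\subset\mathrm{Sat}(\bar f)$, we have $|H|^N\mathbb P(T_n\subset\mathrm{Sat}(f))=\Psi_1(f)$. By (1.3),
$$\Psi_s(f)=\det(\mathcal M_{\bar f}+s\mathcal E),\qquad\mathcal E=\frac1n\sum_{t\in\mathrm{Sat}(\bar f)}\xi_t\partial_t\partial_t^\top.\tag{7.2}$$
With $k_0=\lfloor\delta n^2\rfloor$ we split $\mathcal S_H=I_1-I_2+I_3$:
$$I_1=\sum_{\bar f}\sum_{k\le k_0}\mathbb E_ha_k,\quad I_2=\sum_{\bar f}\sum_{k\le k_0}\mathbb E_h[\mathbf 1_{\text{not type}}\,a_k],\quad I_3=\sum_{\bar f}\mathbb E_h\Big[\mathbf 1_{\mathrm{type}}\sum_{k>k_0}a_k\Big].$$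
The low degrees are averaged over all $h$, where Fourier analysis is exact. The restriction to type $H$ is kept only for the high degrees, where a spectral bound is needed.

**Step 3 (low degrees are small cycles).** We show $I_1=O(1)$, and $I_1\to1$ if $|G/H|$ is odd. Let $T\subset\mathrm{Sat}(\bar f)$. For $t\in T$, $\delta f(t)=\delta\tilde f(t)+\delta h(t)$ with both terms in $H$. Expanding, $e_k(\xi_t:t\in T)$ is the sum over $z:T\to\widehat H$ with $|z|=k$ of $\prod_tz(t)(\delta f(t))$. So $\mathbb E_he_k$ is a sum over these $z$ of a phase $\prod_tz(t)(\delta\tilde f(t))$ of modulus $1$ times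
$$\mathbb E_h\prod_tz(t)(\delta h(t))=\mathbb E_h\prod_e(\partial z)(e)(h(e))=\mathbf 1[\partial z=0],$$
since the $h(e)$ are independent and uniform. Therefore
$$|\mathbb E_ha_k|\le\mathbb E\big[\mathbf 1[T_n\subset\mathrm{Sat}(\bar f)]\,\#\{z\in Z_2(T_n;\widehat H):|z|=k\}\big].$$
Let $\mathcal Z=\#\{z\in Z_2(T_n;\widehat H):|z|\le k_0\}\ge1$. For $\bar f=0$ the phases are $1$, and $\sum_{k\le k_0}\mathbb E_ha_k=\mathbb E\mathcal Z$ exactly. By Lemma 4.1, $\mathbb E\mathcal Z\to1$ if $\delta\le\delta_{\widehat H}$. Pairs of such cycles are elements of $Z_2(T_n;\widehat H^2)$ with support $\le2\delta n^2$, so $\mathbb E\mathcal Z^2\to1$ if $2\delta\le\delta_{\widehat H^2}$.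

The terms $\bar f\ne0$ contribute at most $\mathbb E[\mathcal N'\mathcal Z]\le(\mathbb E\mathcal N'^2)^{1/2}(\mathbb E\mathcal Z^2)^{1/2}$, where $\mathcal N'=\#\{\bar f\ne0:T_n\subset\mathrm{Sat}(\bar f)\}$. Pairs $(\bar f_1,\bar f_2)$ represent distinct nonzero classes in $C^1((G/H)^2)/B^1$ with $\mathrm{ms}\le2\theta_2n^2$, and $T_n$ satisfies both if and only if it satisfies the pair. By Lemma 5.1 for $(G/H)^2$, with $2\theta_2\le\theta_{(G/H)^2}$, $\mathbb E\mathcal N'^2=O(1)$, and it tends to $0$ if $|G/H|$ is odd. (If $H=G$ there are no $\bar f\ne0$.) This proves the claim about $I_1$.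

**Step 4 (low degrees off type).** We show $I_2\to0$. Since $|\xi_t|\le|H|$, $|a_k|\le\binom Nk|H|^k$, so $\sum_{k\le k_0}|a_k|\le e^{\omega_1(\delta)n^2}$. The number of $\bar f$ is at most $e^{\omega_2(\theta_2)n^2}$. Both $\omega_1,\omega_2$ can be taken to be $\alpha\mapsto h(\alpha)+\alpha\log|G|$ for $\alpha\le\frac12$, and they tend to $0$ at $0$. Every $f=\tilde f+h$ satisfies the first condition of type $H$. For $\chi\notin H^\perp$, $K_\chi=I+R$ with $R_{uv}=\chi(\tilde f(uv))\chi(h(uv))$ for $u<v$ independent, of modulus $1$, and mean zero because $\chi|_H\ne1$. By Lemma 6.3(a), $\mathbb P_h(\text{not type})\le e^{Cn-c_1\eta^2n^2}$ with $c_1$ absolute. Choosing $\delta$ and then $\theta_2$ with $\omega_1(\delta)+\omega_2(\theta_2)\le c_1\eta^2/2$ gives $I_2\to0$.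

**Step 5 (a determinant bound for high degrees).** We prepare the proof that $I_3\to0$. By Cauchy's estimate on $|s|=2$, $\sum_{k>k_0}|a_k|\le2^{-k_0}\sup_{|s|=2}|\Psi_s(f)|$. So we gain a factor $2^{-\delta n^2}$, and it suffices to show that $\Psi_s$ is not too large. For positive semidefinite $P$, $\det P\le\exp\mathrm{tr}(P-I)$; with $P=(I+\mathcal B)^*(I+\mathcal B)$ this gives, for any complex matrix $\mathcal B$,
$$|\det(I+\mathcal B)|\le\exp\big(\mathrm{Re\,tr}\,\mathcal B+\tfrac12\|\mathcal B\|_F^2\big).$$
Take $\mathcal B=(\mathcal M_{\bar f}-I)+s\mathcal E$. An unsatisfied triangle of $\bar f$ contains an edge of its support, so there are at most $\theta_2n^3$ of them. As $0\preceq I-\mathcal M_{\bar f}\preceq I$ and $I-\mathcal M_{\bar f}=\frac1nL_{\mathrm{Sat}(\bar f)^c}$, we have $\mathrm{tr}(\mathcal M_{\bar f}-I)\le0$ and $\|\mathcal M_{\bar f}-I\|_F^2\le\mathrm{tr}(I-\mathcal M_{\bar f})\le3\theta_2n^2$. With $\|A+B\|_F^2\le2\|A\|_F^2+2\|B\|_F^2$,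
$$\log|\Psi_s(f)|\le2|\mathrm{tr}\,\mathcal E|+3\theta_2n^2+4\|\mathcal E\|_F^2\qquad(|s|=2).\tag{7.3}$$

**Step 6 (trace and norm of $\mathcal E$ in terms of eigenvalues).** For each $1\ne\psi\in\widehat H$ choose an extension $\chi_\psi\in\widehat G$; then $\chi_\psi\notin H^\perp$. Write $K_\psi$ for $K_{\chi_\psi}$ and put $\xi'_t=\sum_\psi\mathrm{Re}\,\chi_\psi(\delta f(t))$ for all $t\in\mathcal T$; $\xi'_t=\xi_t$ on $\mathrm{Sat}(\bar f)$. In $\mathrm{tr}K_\psi^3=\sum_{u,v,w}\chi_\psi(f(uv)+f(vw)+f(wu))$ each triangle gives six triples, and each of the $3n^2-2n$ degenerate triples gives $1$. So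
$$\mathrm{tr}K_\psi^3=6\sum_t\mathrm{Re}\,\chi_\psi(\delta f(t))+3n^2-2n,\qquad\sum_{t\ni uv}\mathrm{Re}\,\chi_\psi(\delta f(t))=\mathrm{Re}\big(K_\psi^2(u,v)K_\psi(v,u)\big)-2 .$$
Since $\mathrm{tr}\,\mathcal E=\frac3n\sum_{t\in\mathrm{Sat}(\bar f)}\xi_t$, and the triangles outside $\mathrm{Sat}(\bar f)$ cost at most $C\theta_2n^2$,
$$|\mathrm{tr}\,\mathcal E|\le\frac1{2n}\sum_\psi|\mathrm{tr}K_\psi^3|+Cn+C\theta_2n^2 .$$
For the norm, $\langle\partial_t,\partial_{t'}\rangle^2$ is $9$ if $t=t'$, $1$ if $t\ne t'$ share an edge, and $0$ otherwise. Hence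
$$\|\mathcal E\|_F^2=\frac1{n^2}\Big[6\sum_{t\in\mathrm{Sat}(\bar f)}\xi_t^2+\sum_e\Big(\sum_{e\subset t\in\mathrm{Sat}(\bar f)}\xi_t\Big)^2\Big]\le C\Big[n+\theta_2n^2+\frac1{n^2}\sum_\psi\|K_\psi^2\|_F^2\Big].$$
Here the first sum is $O(n^3)$. In the second we replaced $\xi$ on $\mathrm{Sat}(\bar f)$ by $\xi'$ on all triangles, at a cost controlled by $\sum_e\#\{t\ni e,\,t\notin\mathrm{Sat}(\bar f)\}^2\le n\cdot3\theta_2n^3$, and used $|\sum_{t\ni uv}\xi'_t|\le\sum_\psi(|K_\psi^2(u,v)|+2)$.

**Step 7 (high degrees on type).** We conclude $I_3\to0$. Let $f$ be of type $H$, so $\|K_\psi\|\le\eta n$, and let $Y_\psi=Y_\kappa(K_\psi)$, $\kappa,\eta<1$. Splitting eigenvalues at $\kappa n$ and using $\sum\lambda^2=n^2$,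
$$\frac1n|\mathrm{tr}K_\psi^3|\le\kappa n^2+\eta Y_\psi,\qquad\frac1{n^2}\|K_\psi^2\|_F^2=\frac1{n^2}\sum\lambda^4\le\kappa n^2+\eta Y_\psi .$$
With (7.3) and Step 6,
$$\mathbf 1_{\mathrm{type}}\sup_{|s|=2}|\Psi_s(f)|\le\exp\Big(C_3(\theta_2+\kappa)n^2+C_3n+C_3\eta\sum_\psi Y_\psi\Big),\tag{7.4}$$
where $C_3=C_3(G)$ does not depend on $\eta,\delta,\theta_2,\kappa$. So we could fix $\eta$ at the very beginning with
$$C_3|G|\,\eta\le\tfrac1{128}.\tag{7.5}$$
Under random $h$ each $K_\psi$ is as in Lemma 6.3(b), because $\chi_\psi|_H=\psi\ne1$. By Hölder's inequality and Lemma 6.3(b), $\mathbb E_h\exp(C_3\eta\sum_\psi Y_\psi)\le e^{C_\kappa n}$. Therefore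
$$|I_3|\le\exp\big([\omega_2(\theta_2)+C_3(\theta_2+\kappa)-\delta\log2]n^2+C'_\kappa n+O(1)\big)\to0$$
once $\theta_2,\kappa$ are small in terms of $\delta$. With Steps 3 and 4 this proves Proposition 7.1. $\square$

**Proof of Theorem A.** Let $|G|$ be odd. All quotients $G/H$ have odd order, so Proposition 7.1 gives $\mathbb E|\mathrm{Hom}(H_1(T_n),G)|\to\#\{H:H\le G\}$. Sorting homomorphisms by their image, $|\mathrm{Hom}(\cdot,G)|=\sum_{H\le G}\#\mathrm{Sur}(\cdot,H)$. By induction on $|G|$ each proper subgroup contributes $1$ in the limit, so $\mathbb E\#\mathrm{Sur}(H_1(T_n),G)\to1$. $\square$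

With Section 2 this proves Theorem B, hence (1.1) for every odd prime $p$.

## 8. Five-cycles and the failure at $p=2$

**Proof of Theorem C, Step 1 (second moment).** Since $|\mathrm{Hom}(A,\mathbb Z/2)|^2=|\mathrm{Hom}(A,(\mathbb Z/2)^2)|$, Proposition 7.1 with $G=(\mathbb Z/2)^2$ gives $\mathbb E|\mathrm{Hom}(H_1(T_n),\mathbb Z/2)|^2=O(1)$.

**Step 2 (what has to be bounded below).** By Proposition 7.1 with $G=\mathbb Z/2$, $\mathbb E|\mathrm{Hom}(H_1(T_n),\mathbb Z/2)|=\mathcal S_0+\mathcal S_G+o(1)$ with $\mathcal S_G\to1$ and $\mathcal S_0$ as in (7.1). We show that $5$-cycles alone keep $\mathcal S_0$ away from $1$. Let $f=1_F$ with $F$ a $5$-cycle $x_1\cdots x_5$. Nonzero coboundaries mod $2$ are cuts and have at least $n-1$ edges, so distinct $5$-cycles give distinct nonzero classes.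

**Step 3 (probability of one five-cycle).** The satisfied triangles meeting $F$ are the five triangles $x_{i-1}x_ix_{i+1}$. Let $c$ be the $5\times5$ matrix of their columns restricted to $F$. With $F$ oriented cyclically the columns are, up to sign, $e_{x_{i-1}x_i}+e_{x_ix_{i+1}}$, so $|\det c|=\prod_{\omega^5=1}(1+\omega)=2$. In (3.4) the block of $L+RR^\top$ on $F$ is $L_{\mathrm{Sat}(f)}[F]=cc^\top$. Let $d$ be the matrix of the columns of the five triangles restricted to $E\setminus F$. The off-diagonal block is $dc^\top$, because $R$ vanishes on $F$. As $c$ is invertible, $dc^\top(cc^\top)^{-1}cd^\top=dd^\top$, so in the Schur complement the five triangles cancel. What remains on $E\setminus F$ is the sum of $\partial_t\partial_t^\top$ over the triangles not meeting $F$, all of them satisfied, plus $\delta\delta^\top$. By (1.2) this is $nI-\Delta$ with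
$$\Delta=\sum_{t\text{ meets }F}c_tc_t^\top,\qquad c_t=\partial_t|_{E\setminus F}.$$
Since $\det(I-\Lambda_F/n)\le1$,
$$\mathbb P(T_n\subset\mathrm{Sat}(f))\ge4n^{-5}\det\big(I-\tfrac1n\Delta\big).$$
At most $5n$ triangles meet $F$, each with at most $2$ edges outside $F$, so $\mathrm{tr}\,\Delta\le10n$. An edge $ab\notin F$ lies in at most $3$ triangles meeting $F$. If only one endpoint is on the cycle, the third vertex is one of its two $F$-neighbors. If $ab$ is a chord of the $5$-cycle, the $F$-neighbors of $a$ and of $b$ are three vertices in total, one being common. So the row sums of $|\Delta|$ are at most $6$ and $\|\Delta\|\le6$. For $n\ge12$, $-\log(1-y)\le2y$ on $[0,\frac12]$ gives $\det(I-\frac1n\Delta)\ge e^{-2\mathrm{tr}\Delta/n}\ge e^{-20}$.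

**Step 4 (conclusion).** There are $\sim n^5/10$ five-cycles, so $\liminf\mathcal S_0\ge1+\frac4{10}e^{-20}$ and $\liminf\mathbb E|\mathrm{Hom}(H_1(T_n),\mathbb Z/2)|>2$.

Suppose $\Gamma_{n,2}$ converged in law to the Cohen–Lenstra distribution. Since $|\mathrm{Hom}(\Gamma_{n,2},\mathbb Z/2)|=|\mathrm{Hom}(H_1(T_n),\mathbb Z/2)|$ has bounded second moments, its expectation would converge to the Cohen–Lenstra mean of $|\mathrm{Hom}(\cdot,\mathbb Z/2)|$. That mean is $2$. For cokernels $Y_n$ of Haar random $n\times n$ matrices over $\mathbb Z_2$, which converge in law to Cohen–Lenstra, $\mathbb E|\mathrm{Hom}(Y_n,\mathbb Z/2)|=1+(2^n-1)2^{-n}\to2$, and $\mathbb E|\mathrm{Hom}(Y_n,(\mathbb Z/2)^2)|\to5$, the number of subgroups of $(\mathbb Z/2)^2$, gives uniform integrability. This contradicts the strict inequality, and Theorem C is proved. $\square$
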